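\title{The product joining of the free Ising state on a free group and the reconstruction threshold}

\begin{abstract}
Let $\mu_\beta$ be the free-boundary Ising state at inverse temperature $\beta$ on the free group of rank $r\ge2$. We prove that whenever $(2r-1)\tanh^2\beta>1$, the product $\mu_\beta\times\mu_\beta$ does not maximize the $\mathrm f$-invariant among self-joinings of $\mu_\beta$. Together with the known maximality of the product for $(2r-1)\tanh^2\beta\le1$, this places the transition exactly at the reconstruction threshold. The proof is a second-moment argument. A finite model of $\mu_\beta$ on a random permutation graph produces a bounded test vector with Rayleigh quotient above $2\sqrt{2r-1}$; by Friedman's theorem and concentration of measure this has exponentially small probability, and so the second moment of the number of models exceeds the square of the first by an exponential factor. The same argument applies to reversible tree-indexed Markov chains, and it shows that if the product joining of a shift-invariant measure with finite $\mathrm f$-invariant is maximal, then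 its Koopman representation on functions of mean zero is weakly contained in the regular representation. We also show that the diagonal joining of $\mu_\beta$ is never maximal.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The $\mathrm f$-invariant and self-joinings}

Fix $r\ge2$. Let $\Gamma$ be the free group on $s_1,\dots,s_r$, with identity $e$ and word length $|\cdot|$. Put $S=\{s_1^{\pm1},\dots,s_r^{\pm1}\}$, $q=2r-1$, $B_R=\{\gamma:|\gamma|\le R\}$ and $S_R=\{\gamma:|\gamma|=R\}$. The left Cayley graph joins $\gamma$ to $s\gamma$ for $s\in S$. It is the $2r$-regular tree, its distance is $\mathrm{dist}(\gamma,\gamma')=|\gamma'\gamma^{-1}|$, and each right multiplication $\gamma\mapsto\gamma g$ is an automorphism of it; thus $B_Rg$ and $S_Rg$ are the ball and the sphere of radius $R$ about $g$.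

For a finite alphabet $\mathtt A$, the group $\Gamma$ acts on $\mathtt A^\Gamma$ by $(g\mathbf x)(\gamma)=\mathbf x(\gamma g)$. Let $\mathcal M(\mathtt A)$ be the set of Borel probability measures on $\mathtt A^\Gamma$ invariant under this action (\emph{shift-invariant} measures). With the weak topology it is compact and metrizable, and the topology is generated by the maps $\nu\mapsto\int F\,d\nu$ with $F$ \emph{local}, that is, depending on finitely many coordinates. For $\mu\in\mathcal M(\mathtt A)$ and finite $D\subset\Gamma$, let $H_\mu(D)$ be the Shannon entropy (natural logarithm) of the marginal of $\mu$ on $\mathtt A^D$. Bowen's \emph{$\mathrm f$-invariant} is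
\begin{equation}\label{eq:fdef}
\mathrm f(\mu)=\lim_{R\to\infty}\Big[(1-2r)H_\mu(B_R)+\sum_{i=1}^rH_\mu(B_R\cup B_Rs_i)\Big].
\end{equation}
A \emph{self-joining} of $\mu$ is a measure $\nu\in\mathcal M(\mathtt A\times\mathtt A)$ both of whose marginals equal $\mu$; let $J(\mu)$ be the set of them. The \emph{product joining} $\mu\times\mu$ has $H_{\mu\times\mu}(D)=2H_\mu(D)$, and the \emph{diagonal joining}, the law of $(\mathbf x,\mathbf x)$ for $\mathbf x\sim\mu$, has the same entropies as $\mu$. By \eqref{eq:fdef} their invariants are $2\mathrm f(\mu)$ and $\mathrm f(\mu)$. We call a self-joining \emph{maximal} if no self-joining of $\mu$ has a larger $\mathrm f$-invariant.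

One expects independence to maximize entropy. To see what works for and against this expectation, write the bracket in \eqref{eq:fdef} as
\[
\sum_{i=1}^r\big[H_\mu(B_R\cup B_Rs_i)-H_\mu(B_R)\big]-(r-1)H_\mu(B_R).
\]
Each term of the sum is a conditional entropy. For a self-joining, the conditional entropy of the pair $(\mathbf x,\mathbf y)$ is at most the sum of the corresponding conditional entropies of $\mathbf x$ alone and of $\mathbf y$ alone, with equality for the product. If $r$ were $1$ there would be no other term, and the product would always be maximal. For $r\ge2$ the last term rewards joinings with \emph{small} entropy on balls, and the two effects compete. The product can lose: if $-\infty<\mathrm f(\mu)<0$, then the diagonal joining has $\mathrm f(\mu)>2\mathrm f(\mu)$.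

\subsection{The Ising model and the question}

For $\beta>0$ the \emph{free-boundary ferromagnetic Ising state} $\mu_\beta$ on $\{\pm1\}^\Gamma$ is the weak limit, as $R\to\infty$, of the measures on $\{\pm1\}^{B_R}$ proportional to $\exp\big(\beta\sum_{\{u,v\}}\mathbf x(u)\mathbf x(v)\big)$, the sum running over the edges inside $B_R$. It is shift-invariant, and it is a \emph{Gibbs measure}: for finite $D\subset\Gamma$, the conditional law of $\mathbf x|_D$ given $\mathbf x|_{\Gamma\setminus D}$ is proportional to $\exp\big(\beta\sum_{\{u,v\}}\mathbf x(u)\mathbf x(v)\big)$, the sum now running over the edges that meet $D$. We show in Section~\ref{sec:markov} that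
\begin{equation}\label{eq:fising}
\mathrm f(\mu_\beta)=(1-r)\log2+r\,h(\varepsilon),\qquad\varepsilon=\tfrac12(1-\tanh\beta),
\end{equation}
where $h(p)=-p\log p-(1-p)\log(1-p)$. This decreases from $\log2$ to $(1-r)\log2<0$ as $\beta$ goes from $0$ to $\infty$, so for large $\beta$ the diagonal joining beats the product. The first guess might be that the product stays maximal as long as $\mathrm f(\mu_\beta)\ge0$. There is another candidate, the \emph{reconstruction threshold} $(2r-1)\tanh^2\beta=1$. The spins at $e$ and $\gamma$ have correlation $(\tanh\beta)^{|\gamma|}$ and $|S_R|=2rq^{R-1}$, so the correlations are square-summable over $\Gamma$ exactly when $q\tanh^2\beta<1$. For $q\tanh^2\beta\le1$ the state $\mu_\beta$ is an extreme point of the set of Ising Gibbs measures. Two facts are known.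
\begin{enumerate}
\item[(K1)] If $(2r-1)\tanh^2\beta\le1$, the product joining of $\mu_\beta$ is maximal.
\item[(K2)] There is $\beta_0$, somewhat smaller than the value at which $\mathrm f(\mu_\beta)$ becomes negative, such that for $\beta>\beta_0$ the maximal self-joining of $\mu_\beta$ is neither the product nor the diagonal joining.
\end{enumerate}
So the first guess is wrong, and a range of $\beta$ is left between (K1) and (K2). The question posed by Shriver \cite{Shriver} is whether the product joining fails to be maximal for \emph{every} $\beta$ with $(2r-1)\tanh^2\beta>1$.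

\subsection{Results}

The answer is yes. The maxima below are attained by Lemma~\ref{lem:usc}.

\begin{theorem}\label{thm:ising}
If $(2r-1)\tanh^2\beta>1$, then $\max_{J(\mu_\beta)}\mathrm f>2\mathrm f(\mu_\beta)=\mathrm f(\mu_\beta\times\mu_\beta)$.
\end{theorem}

The state $\mu_\beta$ is a tree-indexed Markov chain (Section~\ref{sec:markov} recalls the definition), and Theorem~\ref{thm:ising} is the case $\varphi(\pm1)=\pm1$, $\theta=\tanh\beta$ of the following statement, whose threshold is the Kesten--Stigum bound.

\begin{theorem}\label{thm:markov}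
Let $\pi$ be a probability vector on a finite set $\mathtt A$, let $Q$ be a transition matrix reversible with respect to $\pi$ (zero entries are allowed), and let $\mu$ be the tree-indexed Markov chain on $\mathtt A^\Gamma$ with marginal $\pi$ and transition matrix $Q$ along all generators. Suppose $Q\varphi=\theta\varphi$ with $\int\varphi\,d\pi=0$ and $\int|\varphi|^2\,d\pi>0$. Then $\theta$ is real, and if $(2r-1)\theta^2>1$, then $\mu\times\mu$ is not maximal.
\end{theorem}

Both conditions on $\varphi$ are needed. Without mean zero, $\varphi=1$ and $\theta=1$ would always qualify, against (K1). Without the last condition, take $\mathtt A=\{0,1\}$, $Q$ the identity, $\pi=\delta_0$, $\varphi=\mathbf 1_{\{1\}}$ and $\theta=1$: then $\mu$ is a point mass and the product is its only self-joining.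

To state the general form we recall some language. The group ring $\mathbb C[\Gamma]$ consists of finite sums $a=\sum_ga_g\,g$, with $a^*=\sum_g\overline{a_g}\,g^{-1}$. A unitary representation $\varpi$ extends to it by $\varpi(a)=\sum_ga_g\varpi(g)$; then $\varpi(ab)=\varpi(a)\varpi(b)$, $\varpi(a^*)=\varpi(a)^*$ and $\|\varpi(a)\|\le\|a\|_1:=\sum_g|a_g|$. The \emph{Koopman representation} is $\kappa(g)F(\mathbf x)=F(g^{-1}\mathbf x)$ on $L^2(\mu)$, and $\kappa_0$ is its restriction to the space $L_0^2(\mu)$ of functions of mean zero. The \emph{left regular representation} is $\lambda(g)\xi(\gamma)=\xi(g^{-1}\gamma)$ on $\ell^2(\Gamma)$. A representation $\varpi$ is \emph{weakly contained} in $\lambda$ if each function $g\mapsto\langle\varpi(g)\xi,\xi\rangle$ is a pointwise limit of finite sums of functions $g\mapsto\langle\lambda(g)\zeta,\zeta\rangle$. We use the standard equivalent form: $\|\varpi(a)\|\le\|\lambda(a)\|$ for all $a\in\mathbb C[\Gamma]$. For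
\[
a_S=\sum_{s\in S}s,
\]
the operator $\lambda(a_S)$ is the adjacency operator of the tree, and Kesten's theorem says $\|\lambda(a_S)\|=2\sqrt q$.

\begin{theorem}\label{thm:weak}
Let $\mathtt A$ be finite and $\mu\in\mathcal M(\mathtt A)$ with $\mathrm f(\mu)>-\infty$. If $\mu\times\mu$ is maximal, then the Koopman representation of $\Gamma$ on $L_0^2(\mu)$ is weakly contained in the left regular representation.
\end{theorem}

\begin{theorem}\label{thm:diag}
For every $\beta\in(0,\infty)$ the diagonal joining of $\mu_\beta$ is not maximal.
\end{theorem}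

\begin{corollary}\label{cor:sharp}
\begin{enumerate}
\item[(a)] The product joining of $\mu_\beta$ is maximal if and only if $(2r-1)\tanh^2\beta\le1$.
\item[(b)] If $(2r-1)\tanh^2\beta>1$, a maximal self-joining of $\mu_\beta$ exists, and every maximal self-joining is neither the product nor the diagonal joining.
\item[(c)] The Koopman representation on $L_0^2(\mu_\beta)$ is weakly contained in the left regular representation if and only if $(2r-1)\tanh^2\beta\le1$.
\end{enumerate}
\end{corollary}

Part (b) extends (K2) to the full range.

\subsection{Plan and inputs}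

We do not construct a joining that beats the product. Instead we use Bowen's formula for $\mathrm f(\mu)$ as the growth rate of $\mathbb E Z$, where $Z$ counts finite models of $\mu$ on a random graph (Section~\ref{sec:micro}). Section~\ref{sec:second} shows that $\max_{J(\mu)}\mathrm f$ is the growth rate of $\mathbb E Z^2$, so that it suffices to prove that $Z>0$ has exponentially small probability. Section~\ref{sec:single} does this by hand in a smaller range of $\beta$. Section~\ref{sec:spectral} turns that argument into a general spectral criterion and proves Theorem~\ref{thm:weak}, and Section~\ref{sec:sphere} supplies the test functions that reach the threshold. Sections~\ref{sec:diag} and~\ref{sec:sharp} prove Theorem~\ref{thm:diag} and Corollary~\ref{cor:sharp}.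

Bowen's formula is used throughout. Theorems~\ref{thm:ising} and~\ref{thm:markov} rest on Friedman's theorem, Theorem~\ref{thm:weak} on the theorem of Bordenave and Collins, and Theorem~\ref{thm:diag} on the Gibbs property. Fact (K1) enters only the ``if'' halves of Corollary~\ref{cor:sharp}(a) and (c), Kesten's theorem only the ``only if'' half of (c), and (K2) is not used.

\section{Microstates on random permutation graphs}\label{sec:micro}

A homomorphism $\sigma:\Gamma\to\mathrm{Sym}(n)$ is determined by the permutations $\sigma_i=\sigma(s_i)$ of $[n]=\{1,\dots,n\}$, which may be chosen freely. We write $\mathbb P_n$ and $\mathbb E_n$ for probability and expectation when $\sigma$ is uniform, that is, when $\sigma_1,\dots,\sigma_r$ are independent and uniform. Let $G_\sigma$ be the $2r$-regular multigraph on $[n]$ with one edge $(i,u)$ from $u$ to $\sigma_iu$ for each $i\in[r]$ and $u\in[n]$. The neighbors of $v$ are the points $\sigma(s)v$, $s\in S$.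

A labeling $\mathbf x\in\mathtt A^n$ seen from $v\in[n]$ is the configuration $\Pi^\sigma_v\mathbf x\in\mathtt A^\Gamma$ given by $\Pi_v^\sigma\mathbf x(\gamma)=\mathbf x(\sigma(\gamma)v)$. Since $\sigma(\gamma g)v=\sigma(\gamma)\sigma(g)v$,
\begin{equation}\label{eq:equiv}
g\,\Pi_v^\sigma\mathbf x=\Pi^\sigma_{\sigma(g)v}\mathbf x .
\end{equation}
Hence the \emph{empirical distribution} $P^\sigma_{\mathbf x}=\frac1n\sum_v\delta_{\Pi_v^\sigma\mathbf x}$ is shift-invariant. For open $O\subset\mathcal M(\mathtt A)$ put
\[
\Omega(\sigma,O)=\{\mathbf x\in\mathtt A^n:P^\sigma_{\mathbf x}\in O\},\qquad Z(O)=|\Omega(\sigma,O)|.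
\]
When $O$ is a small neighborhood of $\mu$, the elements of $\Omega(\sigma,O)$ are the \emph{microstates} of $\mu$: labelings of $G_\sigma$ whose local statistics are close to those of $\mu$. The $\mathrm f$-invariant is the sofic entropy relative to this random model.

\begin{theorem}[Bowen \cite{Bowen}]\label{thm:bowen}
For $\mu\in\mathcal M(\mathtt A)$, with the infimum over open neighborhoods of $\mu$ and $\log0=-\infty$,
\begin{equation}\label{eq:bowen}
\mathrm f(\mu)=\inf_{O\ni\mu}\ \limsup_{n\to\infty}\frac1n\log\mathbb E_nZ(O).
\end{equation}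
\end{theorem}

The expectation is inside the logarithm. A value $\mathrm f(\mu)>0$ is therefore compatible with there being no microstate at all for most $\sigma$ and very many for rare $\sigma$. This is the mechanism behind Theorem~\ref{thm:ising}.

\begin{lemma}\label{lem:usc}
The function $\mathrm f:\mathcal M(\mathtt A)\to[-\infty,\log|\mathtt A|]$ is upper semicontinuous, and $\mathrm f$ attains its maximum on $J(\mu)$.
\end{lemma}

\begin{proof}
The upper bound holds because $Z(O)\le|\mathtt A|^n$. Let $\nu_k\to\nu$ and let $U\ni\nu$ be open. For large $k$ we have $\nu_k\in U$, so $\mathrm f(\nu_k)\le\limsup_n\frac1n\log\mathbb E_nZ(U)$ by \eqref{eq:bowen}. Taking $\limsup_k$ and then the infimum over $U$ gives $\limsup_k\mathrm f(\nu_k)\le\mathrm f(\nu)$. The set $J(\mu)$ is a nonempty closed subset of the compact space $\mathcal M(\mathtt A\times\mathtt A)$, because taking marginals is continuous, and an upper semicontinuous function attains its maximum on such a set.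
\end{proof}

\section{Tree-indexed Markov chains}\label{sec:markov}

Let $Q$ be a transition matrix on $\mathtt A$, reversible with respect to $\pi$: $\pi(\mathtt a)Q(\mathtt a,\mathtt b)=\pi(\mathtt b)Q(\mathtt b,\mathtt a)$. For a finite subtree $T$ of the Cayley graph with a root $o$, give $\mathbf y\in\mathtt A^T$ the mass $\pi(\mathbf y(o))\prod Q(\mathbf y(u),\mathbf y(u'))$, the product running over the edges of $T$ oriented away from $o$. Reversibility lets us move the root across an edge without changing the mass, so the root is irrelevant; summing over the value at a leaf shows that the measures are consistent. They define the \emph{tree-indexed Markov chain} $\mu$, which is invariant under all automorphisms of the tree and in particular shift-invariant. Reversibility gives $Q(\mathtt a,\mathtt b)=0$ when $\pi(\mathtt a)>0=\pi(\mathtt b)$, so $Q$ acts on $L^2(\pi)$, and it is self-adjoint there. Let $\pi\otimes Q$ be the edge marginal $\pi(\mathtt a)Q(\mathtt a,\mathtt b)$ on $\mathtt A^2$.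

\begin{lemma}\label{lem:markov}
Let $\mu$ be as above.
\begin{enumerate}
\item[(a)] $\mathrm f(\mu)=(1-2r)H(\pi)+rH(\pi\otimes Q)$, which is finite.
\item[(b)] If $\varphi$ is real, $Q\varphi=\theta\varphi$ in $L^2(\pi)$ and $\int\varphi^2\,d\pi=1$, then
\[
\mathbb E_\mu\big[\varphi(\mathbf x(\gamma))\varphi(\mathbf x(\gamma'))\big]=\theta^{\mathrm{dist}(\gamma,\gamma')}.
\]
\item[(c)] $\mu_\beta$ is the chain with $\pi$ uniform on $\{\pm1\}$ and $Q(\mathtt a,-\mathtt a)=\varepsilon=\frac12(1-\tanh\beta)$. The function $\varphi(\mathtt a)=\mathtt a$ satisfies (b) with $\theta=\tanh\beta$, and \eqref{eq:fising} holds.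
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Put $H'=H(\pi\otimes Q)-H(\pi)$. Adding vertices one at a time away from the root, the chain rule gives entropy $H(\pi)+(N-1)H'$ for a subtree with $N$ vertices. The ball $B_R$ has $1+2r\frac{q^R-1}{q-1}$ vertices. Cutting the edge $\{e,s_i\}$ splits $B_R\cup B_Rs_i$ into two $q$-ary trees of depth $R$, so it has $2\frac{q^{R+1}-1}{q-1}$ vertices. In \eqref{eq:fdef} the coefficient of $H(\pi)$ is $(1-2r)+r=1-r$, and that of $H'$ is
\[
-q\cdot2r\,\frac{q^R-1}{q-1}+2r\,\frac{q^{R+1}-1}{q-1}-r=2r-r=r .
\]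
So the bracket equals $(1-r)H(\pi)+rH'$ for every $R$.

(b) Along the geodesic of length $k$ from $\gamma$ to $\gamma'$ the process is a stationary Markov chain, so the expectation is $\langle Q^k\varphi,\varphi\rangle_{L^2(\pi)}=\theta^k$.

(c) The map from $\mathbf x\in\{\pm1\}^{B_R}$ to $\mathbf x(e)$ and the edge products $\mathbf x(u)\mathbf x(v)$ is a bijection onto all sign choices, and the Ising weight is a product over edges. So under the finite-volume measure $\mathbf x(e)$ is uniform, and the edge products are independent of it and of each other, each equal to $-1$ with probability $e^{-\beta}/(e^\beta+e^{-\beta})=\varepsilon$. This is the marginal of the chain on $B_R$, for every $R$. Further, $Q\varphi=(1-2\varepsilon)\varphi$, $H(\pi)=\log2$ and $H'=h(\varepsilon)$.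
\end{proof}

\section{Self-joinings and the second moment}\label{sec:second}

A pair $\mathbf x,\mathbf y\in\mathtt A^n$ is a labeling of the same graph $G_\sigma$ by $\mathtt A\times\mathtt A$, and $P^\sigma_{(\mathbf x,\mathbf y)}$ has marginals $P^\sigma_{\mathbf x}$ and $P^\sigma_{\mathbf y}$. So a pair of microstates of $\mu$ is a microstate of something close to a self-joining, and $Z(O)^2$ counts such pairs. Compactness reduces the count to finitely many joinings.

\begin{lemma}\label{lem:second}
If $\mathrm f(\mu)>-\infty$, then
\[
\max_{J(\mu)}\mathrm f=\inf_{O\ni\mu}\ \limsup_{n\to\infty}\frac1n\log\mathbb E_n\big[Z(O)^2\big].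
\]
\end{lemma}

\begin{proof}
For open $O\ni\mu$ let $O^{(2)}$ be the set of $\nu\in\mathcal M(\mathtt A\times\mathtt A)$ with both marginals in $O$. It is open, it contains $J(\mu)$, and $Z(O^{(2)})=Z(O)^2$. By \eqref{eq:bowen}, $\mathrm f(\nu)\le\limsup\frac1n\log\mathbb E_n[Z(O)^2]$ for each $\nu\in J(\mu)$. This proves ``$\le$''.

For ``$\ge$'', let $m=\max_{J(\mu)}\mathrm f$, which is finite since $m\ge2\mathrm f(\mu)$, and let $\eta>0$. By \eqref{eq:bowen}, each $\nu\in J(\mu)$ has an open neighborhood $U$ with $\limsup\frac1n\log\mathbb E_nZ(U)\le m+\eta$. Cover $J(\mu)$ by finitely many of these, $U_1,\dots,U_k$. Let $O_\ell$ be the open ball of radius $1/\ell$ about $\mu$ in a compatible metric. Then $O_\ell^{(2)}\subset\bigcup_jU_j$ for some $\ell$. Otherwise there are $\nu_\ell\in O_\ell^{(2)}\setminus\bigcup_jU_j$ for all $\ell$, and a limit point of $(\nu_\ell)$ has both marginals equal to $\mu$ and lies in the closed complement of $\bigcup_jU_j$, which is impossible. For this $\ell$ we have $Z(O_\ell)^2\le\sum_jZ(U_j)$, so $\limsup\frac1n\log\mathbb E_n[Z(O_\ell)^2]\le m+\eta$.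
\end{proof}

Compare this with \eqref{eq:bowen}: the product is maximal exactly when $\mathbb E_n[Z^2]$ and $(\mathbb E_nZ)^2$ have the same growth rate as $O$ shrinks to $\mu$. The two rates differ as soon as microstates are exponentially unlikely to exist.

\begin{proposition}\label{prop:rare}
Let $\mathrm f(\mu)>-\infty$. Suppose that for some open $O_0\ni\mu$ and $c>0$ we have $\mathbb P_n(Z(O_0)>0)\le e^{-cn}$ for all large $n$. Then $\max_{J(\mu)}\mathrm f\ge2\mathrm f(\mu)+c$.
\end{proposition}

\begin{proof}
Let $O\ni\mu$ be open and $O'=O\cap O_0$. By the Cauchy--Schwarz inequality, for large $n$,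
\[
\big(\mathbb E_nZ(O')\big)^2\le\mathbb E_n\big[Z(O')^2\big]\,\mathbb P_n\big(Z(O')>0\big)\le e^{-cn}\,\mathbb E_n\big[Z(O)^2\big].
\]
Hence $\limsup\frac1n\log\mathbb E_n[Z(O)^2]\ge c+2\limsup\frac1n\log\mathbb E_nZ(O')\ge c+2\mathrm f(\mu)$ by \eqref{eq:bowen}. Take the infimum over $O$ and apply Lemma~\ref{lem:second}.
\end{proof}

The finiteness of $\mathrm f(\mu)$ makes $2\mathrm f(\mu)+c$ strictly larger than $2\mathrm f(\mu)$; this section is the only place where Theorem~\ref{thm:weak} uses it. As a check, let $-\infty<\mathrm f(\mu)<0$. Then $\mathbb P_n(Z(O_0)>0)\le\mathbb E_nZ(O_0)$ gives the hypothesis for every $c<-\mathrm f(\mu)$, and the conclusion $\max\mathrm f\ge\mathrm f(\mu)$ is the bound given by the diagonal joining. When $\mathrm f(\mu)\ge0$, the first moment does not show that microstates are rare, and another reason must be found. The spectrum of $G_\sigma$ provides one.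

\section{The simplest case: a single spin as test function}\label{sec:single}

Let $A_\sigma w(v)=\sum_{s\in S}w(\sigma(s)v)$ be the adjacency operator of $G_\sigma$. It is symmetric, $\|A_\sigma\|\le2r$ and $A_\sigma\mathbf 1=2r\mathbf 1$, so it preserves $\mathbf 1^\perp$.

\begin{theorem}[Friedman {\cite[Theorem 1.1]{Friedman}}]\label{thm:friedman}
Let $r\ge2$ and $\tau=\lceil(\sqrt q+1)/2\rceil-1\ge1$. For every $\delta>0$, with probability $1-O(n^{-\tau})$ all eigenvalues of $A_\sigma$ on $\mathbf 1^\perp$ have absolute value at most $2\sqrt q+\delta$.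
\end{theorem}

We use only that this probability tends to $1$. In this section $\theta=\tanh\beta$, and we prove Theorem~\ref{thm:ising} under the stronger assumption $2r\theta>2\sqrt q$. For $r=2$ this is $\theta>\sqrt3/2$, while the theorem claims $\theta>1/\sqrt3$.

A microstate $\mathbf x\in\{\pm1\}^n$ of $\mu_\beta$ is itself a vector, of squared norm $n$, and
\[
\frac1n\langle A_\sigma\mathbf x,\mathbf x\rangle=\int\mathbf z(e)\sum_{s\in S}\mathbf z(s)\,dP^\sigma_{\mathbf x}(\mathbf z)\approx2r\theta,\qquad\frac1n\langle\mathbf x,\mathbf 1\rangle=\int\mathbf z(e)\,dP^\sigma_{\mathbf x}(\mathbf z)\approx0 .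
\]
So $A_\sigma$ has an eigenvalue of at least about $2r\theta$ on $\mathbf 1^\perp$, and by Friedman's theorem microstates exist with probability tending to $0$. Proposition~\ref{prop:rare} needs an exponential bound, and large eigenvalues are not that rare: with probability $n^{-r}$ all $\sigma_i$ fix the point $1$, and then $\delta_1-\frac1n\mathbf 1\in\mathbf 1^\perp$ is an eigenvector with eigenvalue $2r$. That eigenvector is concentrated at one point, whereas $\mathbf x$ has bounded entries and squared norm $n$. If we test $A_\sigma$ only against bounded vectors, we obtain a function of $\sigma$ of order $n$ that changes by $O(1)$ under a transposition, and such functions are exponentially concentrated.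

Recall the Azuma--Hoeffding inequality: if $(X_k)_{k=0}^N$ is a martingale with $|X_k-X_{k-1}|\le L$, then $\mathbb P(X_N-X_0\ge y)\le\exp(-y^2/(2NL^2))$ for $y\ge0$.

\begin{lemma}\label{lem:conc}
Let $L>0$, and let $\Phi:\mathrm{Sym}(n)^r\to\mathbb R$ change by at most $L$ whenever one $\sigma_i$ is replaced by $(a\,a')\sigma_i$ for a transposition $(a\,a')$. Then $\mathbb P_n(\Phi\ge\mathbb E_n\Phi+y)\le\exp(-y^2/(2rnL^2))$ for $y\ge0$.
\end{lemma}

\begin{proof}
Reveal $\sigma_1(1),\dots,\sigma_1(n),\sigma_2(1),\dots,\sigma_r(n)$ in this order, and let $X_k$ be the conditional expectation of $\Phi$ given the first $k$ values. Fix the first $k-1$ values, let the next one be $\sigma_i(j)$, and let $a,a'$ be two possible values of it. Neither is among $\sigma_i(1),\dots,\sigma_i(j-1)$, so $\sigma_i\mapsto(a\,a')\sigma_i$ preserves the past and is a bijection from the completions with $\sigma_i(j)=a$ to those with $\sigma_i(j)=a'$. It changes $\Phi$ by at most $L$, so the two conditional expectations differ by at most $L$. Since $X_{k-1}$ is an average of these conditional expectations and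 $X_k$ is one of them, $|X_k-X_{k-1}|\le L$. Apply the Azuma--Hoeffding inequality with $N=rn$.
\end{proof}

Now put $4\delta=2r\theta-2\sqrt q>0$ and
\[
\Phi(\sigma)=\max_{\mathbf x\in\{\pm1\}^n}\Big\{\langle A_\sigma\mathbf x,\mathbf x\rangle-\frac{2r}n\langle\mathbf x,\mathbf 1\rangle^2\Big\}.
\]
The subtracted term removes the trivial eigenvalue: if $\mathbf x=w_0+m\mathbf 1$ with $w_0\perp\mathbf 1$, the braces equal $\langle A_\sigma w_0,w_0\rangle$, and $\|w_0\|^2\le n$. So $\Phi\le2rn$ always and $\Phi\le(2\sqrt q+\delta)n$ on the event of Theorem~\ref{thm:friedman}, whence $\mathbb E_n\Phi\le(2\sqrt q+2\delta)n$ for large $n$. Next, $\langle A_\sigma\mathbf x,\mathbf x\rangle=2\sum_i\sum_v\mathbf x(v)\mathbf x(\sigma_iv)$, and a transposition alters $\sigma_iv$ for two values of $v$, each changing the sum by at most $4$. So each expression in braces changes by at most $8$, and hence so does their maximum. Finally, let $O_0$ be the open set of $\nu$ with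
\[
\int\mathbf z(e)\sum_{s\in S}\mathbf z(s)\,d\nu-2r\Big(\int\mathbf z(e)\,d\nu\Big)^2>2r\theta-\delta=2\sqrt q+3\delta .
\]
It contains $\mu_\beta$, where the left side is $2r\theta$. If $Z(O_0)>0$ then $\Phi>(2\sqrt q+3\delta)n\ge\mathbb E_n\Phi+\delta n$, and by Lemma~\ref{lem:conc} this has probability at most $e^{-\delta^2n/(128r)}$. Proposition~\ref{prop:rare} gives $\max\mathrm f\ge2\mathrm f(\mu_\beta)+\delta^2/(128r)$.

To reach the threshold we replace the spin $\mathbf z(e)$ by a better local function. Its values on a microstate still form a bounded vector, but no longer one of fixed norm.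

\section{A spectral obstruction to microstates}\label{sec:spectral}

We now let both the test function and the operator be general. Let $\rho_\sigma(g)w(v)=w(\sigma(g)^{-1}v)$ be the permutation representation on $\mathbb C^n$, with $\langle w,w'\rangle=\sum_vw(v)\overline{w'(v)}$. For $a\in\mathbb C[\Gamma]$ put $\chi(a)=\sum_ga_g$. Then $\rho_\sigma(a)\mathbf 1=\chi(a)\mathbf 1$, the space $\mathbf 1^\perp$ is invariant under every $\rho_\sigma(g)$, and $\rho_\sigma(a_S)=A_\sigma$. For a local function $F$, the formula $\kappa(a)F(\mathbf z)=\sum_ga_gF(g^{-1}\mathbf z)$ defines a local function on $\mathtt A^\Gamma$, with no reference to a measure. The link between $\kappa$ and $\rho_\sigma$ is \eqref{eq:equiv}: if $w(v)=F(\Pi^\sigma_v\mathbf x)$, then $\rho_\sigma(g)w(v)=F(\Pi^\sigma_{\sigma(g^{-1})v}\mathbf x)=F(g^{-1}\Pi_v^\sigma\mathbf x)$, so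
\begin{equation}\label{eq:intertwine}
\rho_\sigma(a)w(v)=(\kappa(a)F)(\Pi_v^\sigma\mathbf x).
\end{equation}

\begin{proposition}\label{prop:spectral}
Let $a=a^*\in\mathbb C[\Gamma]$ and $\Lambda\ge0$ be such that for every $\delta>0$
\begin{equation}\label{eq:hyp}
\mathbb P_n\Big(\langle\rho_\sigma(a)w,w\rangle\le(\Lambda+\delta)\|w\|^2\ \text{ for all }w\perp\mathbf 1\Big)\longrightarrow1 .
\end{equation}
Let $\mu\in\mathcal M(\mathtt A)$ with $\mathrm f(\mu)>-\infty$, and let $F:\mathtt A^\Gamma\to\mathbb C$ be local with $\int F\,d\mu=0$ and $\langle\kappa(a)F,F\rangle_{L^2(\mu)}>\Lambda\|F\|^2_{L^2(\mu)}$. Then $\max_{J(\mu)}\mathrm f>2\mathrm f(\mu)$.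
\end{proposition}

\begin{proof}
The strict inequality forces $\|F\|_{L^2(\mu)}>0$. Choose $\delta>0$ with $\langle\kappa(a)F,F\rangle\ge(\Lambda+2\delta)\|F\|^2$, and put $3\eta=\delta\|F\|^2>0$ and $M=\sup|F|$. Since the norm of the test vector is not fixed, we move it inside the maximum:
\[
\Phi(\sigma)=\max_{w\in\mathbb C^n,\ \|w\|_\infty\le M}\Big\{\langle\rho_\sigma(a)w,w\rangle-(\Lambda+\delta)\|w\|^2-\frac{|\chi(a)|}n\,|\langle w,\mathbf 1\rangle|^2\Big\}.
\]
The braces are real because $\rho_\sigma(a)$ is self-adjoint.

\emph{The mean.} We have $0\le\Phi\le\|a\|_1M^2n$, the lower bound from $w=0$. Write $w=w_0+m\mathbf 1$ with $w_0\perp\mathbf 1$. Then $\langle\rho_\sigma(a)w,w\rangle=\langle\rho_\sigma(a)w_0,w_0\rangle+\chi(a)|m|^2n$ and $\frac1n|\langle w,\mathbf 1\rangle|^2=|m|^2n$. On the event in \eqref{eq:hyp} the braces are therefore at most $(\Lambda+\delta)(\|w_0\|^2-\|w\|^2)\le0$, and $\Phi=0$. Hence $\mathbb E_n\Phi=o(n)$, and $\mathbb E_n\Phi\le\eta n$ for large $n$.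

\emph{The effect of a transposition.} Only the first term in the braces depends on $\sigma$, and it equals $\sum_ga_g\sum_vw(\sigma(g^{-1})v)\overline{w(v)}$. Let $\sigma'$ arise from $\sigma$ by replacing $\sigma_i$ with $(a_1\,a_2)\sigma_i$, where $a_1,a_2\in[n]$. Then $\sigma'(s_i)$ and $\sigma(s_i)$ differ at two points, and so do $\sigma'(s_i^{-1})=\sigma_i^{-1}(a_1\,a_2)$ and $\sigma(s_i^{-1})$. Write $g^{-1}=t_\ell\cdots t_1$ with $t_k\in S$ and $\ell=|g|$, and put $v_k=\sigma(t_k\cdots t_1)v$, $v_0=v$. If $\sigma'(t_k)v_{k-1}=\sigma(t_k)v_{k-1}$ for all $k$, then $\sigma'(g^{-1})v=\sigma(g^{-1})v$ by induction. For each $k$ the equality fails for at most two values of $v_{k-1}$, and $v\mapsto v_{k-1}$ is a bijection. So $\sigma(g^{-1})v$ changes for at most $2|g|$ points $v$, each changing the inner sum by at most $2M^2$. Thus $\Phi$ changes by at most $L:=1+4M^2\sum_g|a_g||g|$, where the $1$ only ensures $L>0$. By Lemma~\ref{lem:conc}, for large $n$,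
\begin{equation}\label{eq:tail}
\mathbb P_n(\Phi\ge2\eta n)\le e^{-cn},\qquad c=\frac{\eta^2}{2rL^2}>0 .
\end{equation}

\emph{Microstates make $\Phi$ large.} For $\nu\in\mathcal M(\mathtt A)$ put
\[
\Psi(\nu)=\int\Big((\kappa(a)F)\overline F-(\Lambda+\delta)|F|^2\Big)\,d\nu-|\chi(a)|\,\Big|\int F\,d\nu\Big|^2 .
\]
This is real, since $\kappa(a)$ is self-adjoint on $L^2(\nu)$, and continuous in $\nu$, since the integrands are local. Because $F$ has mean zero, $\Psi(\mu)\ge\delta\|F\|^2=3\eta$. So $O_0=\{\Psi>2\eta\}$ is an open neighborhood of $\mu$. If $\mathbf x\in\Omega(\sigma,O_0)$, then $w(v)=F(\Pi_v^\sigma\mathbf x)$ has $\|w\|_\infty\le M$, and by \eqref{eq:intertwine} the braces in the definition of $\Phi$ equal $n\Psi(P^\sigma_{\mathbf x})>2\eta n$. By \eqref{eq:tail}, $\mathbb P_n(Z(O_0)>0)\le e^{-cn}$ for large $n$, and Proposition~\ref{prop:rare} gives $\max_{J(\mu)}\mathrm f\ge2\mathrm f(\mu)+c$.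
\end{proof}

Friedman's theorem is hypothesis \eqref{eq:hyp} for $a=a_S$ and for $a=-a_S$, with $\Lambda=2\sqrt q$. To test against all of $\mathbb C[\Gamma]$ we need its extension, strong asymptotic freeness on $\mathbf 1^\perp$.

\begin{theorem}[Bordenave and Collins \cite{BordenaveCollins}]\label{thm:bc}
For every $b\in\mathbb C[\Gamma]$, the norm $\|\rho_\sigma(b)|_{\mathbf 1^\perp}\|$ tends to $\|\lambda(b)\|$ in probability as $n\to\infty$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:weak}]
Suppose $\kappa_0$ is not weakly contained in $\lambda$. Then $\|\kappa_0(b)\|>\|\lambda(b)\|$ for some $b\in\mathbb C[\Gamma]$, so some $F\in L^2_0(\mu)$ has $\|\kappa(b)F\|^2>\|\lambda(b)\|^2\|F\|^2$. This condition is open in $L^2$. Local functions are dense in $L^2(\mu)$, and subtracting the mean is a contraction onto $L_0^2(\mu)$ that keeps a function local; so $F$ may be taken local with mean zero. Let $a=b^*b$ and $\Lambda=\|\lambda(b)\|^2$. Then $\langle\kappa(a)F,F\rangle=\|\kappa(b)F\|^2>\Lambda\|F\|^2$. For $w\perp\mathbf 1$ we have $\langle\rho_\sigma(a)w,w\rangle=\|\rho_\sigma(b)w\|^2\le\|\rho_\sigma(b)|_{\mathbf 1^\perp}\|^2\|w\|^2$,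 so \eqref{eq:hyp} follows from Theorem~\ref{thm:bc}. By Proposition~\ref{prop:spectral}, $\mu\times\mu$ is not maximal.
\end{proof}

\section{Sphere sums and the threshold}\label{sec:sphere}

Let $\mu$ be a tree-indexed Markov chain and let $\varphi$ be real with $Q\varphi=\theta\varphi$ in $L^2(\pi)$, $\int\varphi\,d\pi=0$ and $\int\varphi^2\,d\pi=1$. Put $t=q\theta^2$. We look for a local $F$ of mean zero whose Rayleigh quotient for $\kappa(a_S)$ exceeds $2\sqrt q$ in absolute value. The function $\varphi(\mathbf x(e))$ has quotient $2r\theta$, which is too small near $t=1$. Both $\mu$ and $a_S$ respect the symmetries of the tree about $e$, which suggests the sphere sums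
\[
W_R(\mathbf x)=\sum_{\gamma\in S_R}\varphi(\mathbf x(\gamma)),\qquad V_R=\|W_R\|^2_{L^2(\mu)},\qquad C_R=\langle\kappa(a_S)W_R,W_R\rangle_{L^2(\mu)} .
\]
Each $W_R$ is local and has mean zero. The value to expect for $C_R/V_R$ can be read off in advance. We shall see that $\kappa(a_S)W_R=W_{R+1}+qW_{R-1}$. Each vertex of $S_R$, $R\ge1$, has $q$ children, so the conditional mean of $W_{R+1}$ given $\mathbf x|_{B_R}$ is $q\theta W_R$. If fluctuations do not swamp this growth, then $W_{R\pm1}\approx(q\theta)^{\pm1}W_R$, and $W_R$ is nearly an eigenfunction with eigenvalue $q\theta+1/\theta$. The lemma shows that this happens when $t>1$.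

\begin{lemma}\label{lem:sphere}
For $R\ge1$,
\begin{equation}\label{eq:VR}
\frac{V_R}{|S_R|}=1+\frac{q-1}q\sum_{j=1}^{R-1}t^j+t^R,
\end{equation}
and for $R\ge2$,
\begin{equation}\label{eq:CR}
C_R=q\theta V_R+q^2\theta V_{R-1}.
\end{equation}
If $t>1$, then $C_R/V_R\to q\theta+1/\theta$, and $|q\theta+1/\theta|>2\sqrt q$.
\end{lemma}

\begin{proof}
Root the tree at $e$. Fix $\gamma\in S_R$. A vertex $\gamma'\in S_R$ at distance $2j$ from $\gamma$ is reached by going $j$ steps toward $e$ and then $j$ steps away, the first of them along a new edge. For $j=0$ there is one such vertex. For $1\le j<R$ the turning point has $q$ children, which gives $(q-1)q^{j-1}$ vertices. For $j=R$ the turning point is $e$, with $q+1$ children, which gives $q\cdot q^{R-1}$ vertices. Weighting with $\theta^{2j}$ as in Lemma~\ref{lem:markov}(b) gives \eqref{eq:VR}.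

Since $S=S^{-1}$, we have $\kappa(a_S)W_R(\mathbf x)=\sum_{s}W_R(s\mathbf x)=\sum_s\sum_{u\in S_Rs}\varphi(\mathbf x(u))$, the sum over the spheres of radius $R$ about the neighbors of $e$. A vertex $u\ne e$ is at distance $|u|-1$ from one neighbor of $e$ and at distance $|u|+1$ from the other $q$. For $R\ge2$ the vertex $e$ lies on none of these spheres. So vertices with $|u|=R+1$ are counted once, those with $|u|=R-1$ are counted $q$ times, and no others occur:
\[
\kappa(a_S)W_R=W_{R+1}+qW_{R-1}.
\]
Let $k\ge1$, and let $\gamma\in S_{k+1}$ have parent $\gamma^-\in S_k$. Every path from $S_k$ to $\gamma$ passes through $\gamma^-$, so $\mathrm{dist}(u,\gamma)=\mathrm{dist}(u,\gamma^-)+1$ for $u\in S_k$, and Lemma~\ref{lem:markov}(b) gives $\mathbb E[W_k\,\varphi(\mathbf x(\gamma))]=\theta\,\mathbb E[W_k\,\varphi(\mathbf x(\gamma^-))]$. Each vertex of $S_k$ has $q$ children, so $\mathbb E[W_kW_{k+1}]=q\theta V_k$. Using this for $k=R$ and $k=R-1$ gives \eqref{eq:CR}.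

Let $t>1$. Since $\sum_{j=1}^{R-1}t^j=(t^R-t)/(t-1)$, the right side of \eqref{eq:VR} is asymptotic to $\big(1+\frac{q-1}{q(t-1)}\big)t^R$. As $|S_R|=q|S_{R-1}|$ for $R\ge2$, we get $V_{R-1}/V_R\to1/(qt)=1/(q^2\theta^2)$, and \eqref{eq:CR} gives the limit. Finally $|q\theta+1/\theta|=\sqrt q\,(\sqrt t+1/\sqrt t)>2\sqrt q$ because $t\ne1$.
\end{proof}

\begin{remark}
This is the only place where $t>1$ is used, and the sphere sums locate the threshold exactly. If $t\le1$, the right side of \eqref{eq:VR} converges to a positive constant or grows linearly, so $V_{R-1}/V_R\to1/q$ and $|C_R|/V_R\to2q|\theta|=2\sqrt{qt}\le2\sqrt q$.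
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:markov}]
The function $\varphi$ is a nonzero element of $L^2(\pi)$ and an eigenvector of the self-adjoint operator $Q$, so $\theta$ is real. Since $Q$ and $\theta$ are real, the real and imaginary parts of $\varphi$ satisfy the same eigenvalue equation and have mean zero, and one of them is nonzero in $L^2(\pi)$. So we may take $\varphi$ real with $\int\varphi^2\,d\pi=1$. Let $a=a_S$ if $\theta>0$ and $a=-a_S$ if $\theta<0$. By Lemma~\ref{lem:sphere}, $\langle\kappa(a)W_R,W_R\rangle/V_R\to|q\theta+1/\theta|>2\sqrt q$, so $\langle\kappa(a)W_R,W_R\rangle>2\sqrt q\,V_R$ for some $R$. Hypothesis \eqref{eq:hyp} holds with $\Lambda=2\sqrt q$ by Theorem~\ref{thm:friedman}, and $\mathrm f(\mu)$ is finite by Lemma~\ref{lem:markov}(a). Proposition~\ref{prop:spectral} with $F=W_R$ gives $\max_{J(\mu)}\mathrm f>2\mathrm f(\mu)=\mathrm f(\mu\times\mu)$.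
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ising}]
By Lemma~\ref{lem:markov}(c), Theorem~\ref{thm:markov} applies to $\mu_\beta$ with $\varphi(\mathtt a)=\mathtt a$ and $\theta=\tanh\beta$.
\end{proof}

\section{The diagonal joining}\label{sec:diag}

If $\mathrm f(\mu_\beta)>0$, the product already beats the diagonal joining, so the content of Theorem~\ref{thm:diag} lies at low temperature; the proof below makes no such distinction. We perturb the diagonal: given $\mathbf x\sim\mu_\beta$, resample the spins on a random set of positive density from their conditional law. The result $\mathbf y$ again has law $\mu_\beta$, and it carries fresh randomness. To bound the $\mathrm f$-invariant of the law of $(\mathbf x,\mathbf y)$ from below we count microstates: each microstate $\mathbf x$ of $\mu_\beta$ should extend to exponentially many pairs. This needs $G_\sigma$ to look like the tree near most points. The expectation $\mathbb E_nZ$ may be carried by graphs of exponentially small probability, so the failure of tree-likeness must be rarer than any exponential.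

\subsection{Short cycles}

Call $v\in[n]$ \emph{$R$-bad} for $\sigma$ if $\gamma\mapsto\sigma(\gamma)v$ is not injective on $B_R$.

\begin{lemma}\label{lem:cycles}
For all $R\ge1$ and $\alpha>0$ there is $c>0$ such that, for large $n$, the probability that more than $\alpha n$ points are $R$-bad is at most $e^{-cn\log n}$.
\end{lemma}

\begin{proof}
\emph{From bad points to disjoint cycles.} If $\sigma(\gamma)v=\sigma(\gamma')v$ with $\gamma\ne\gamma'$ in $B_R$, then $\sigma(g)v=v$ for $g=\gamma'^{-1}\gamma\neq e$, and $|g|\le2R$. Applying the letters of the reduced word $g$ from right to left gives a closed walk $v=v_0,v_1,\dots$ in $G_\sigma$ of length at most $2R$; being closed, it stays within distance $R$ of $v$. A step by $s_i$ from $u$ crosses the edge $(i,u)$ forward and a step by $s_i^{-1}$ crosses $(i,\sigma_i^{-1}u)$ backward, so the walk never crosses an edge and at once crosses it back, since $g$ is reduced. Let $k$ be the first time with $v_k=v_j$ for some $j<k$. The segment from $v_j$ to $v_k$ is a cycle with distinct vertices. Its edges are distinct too: for length $1$ there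 is nothing to prove, for length $2$ a repeated edge would be crossed back at once, and for length at least $3$ the edges have distinct pairs of endpoints.

Cycles obtained from bad points at distance greater than $2R$ are vertex-disjoint. A ball of radius $2R$ in $G_\sigma$ has at most $|B_{2R}|$ points, so a maximal family of bad points at mutual distances greater than $2R$ has more than $\alpha n/|B_{2R}|$ members when more than $\alpha n$ points are bad. Let $\alpha'=\min\{\alpha/|B_{2R}|,1/(8R)\}$ and $m=\lceil\alpha'n\rceil$. Then there are $m$ vertex-disjoint cycles of length at most $2R$, and $2Rm\le n/4+2R\le n/2$ for $n\ge8R$.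

\emph{Counting.} Describe an ordered family of $m$ such cycles by the lengths, the vertex sequences and the letters in $S$. There are at most $(2R)^m$ choices of lengths. For lengths with sum $K\le2Rm$ there are at most $n^K(2r)^K$ descriptions. We count only those whose $K$ steps use $K$ distinct pairs $(i,u)$. Such a description prescribes $K_i$ values of $\sigma_i$ with $\sum_iK_i=K\le n/2$, so it is realized with probability $0$ or $\prod_i(n-K_i)!/n!\le(2/n)^K$. The expected number of realized ordered families is at most $(2R)^m(4r)^{2Rm}=C^m$ with $C=2R(4r)^{2R}$. One family yields $m!$ ordered ones, so by Markov's inequality the probability is at most $C^m/m!\le(Ce/m)^m\le e^{-(\alpha'/2)n\log n}$ for large $n$.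
\end{proof}

\subsection{A partial heat-bath update}

Let $p(y)=e^{\beta y}/(e^{\beta y}+e^{-\beta y})$. By the Gibbs property with $D=\{\gamma\}$, this is the conditional probability that $\mathbf x(\gamma)=+1$ when the neighboring spins sum to $y$. Resampling all spins at once from these laws need not preserve $\mu_\beta$, because neighbors interact, so we select a random set with no two adjacent vertices. Attach to each $\gamma$ labels $\xi(\gamma)$, uniform on $\{0,1\}$, and $\omega(\gamma)$, uniform on $[0,1]$, all independent of each other and of $\mathbf x\sim\mu_\beta$. Call $\gamma$ \emph{updated} if $\xi(\gamma)=1$ and $\xi(s\gamma)=0$ for all $s\in S$. If $\gamma$ is updated, let $\mathbf y(\gamma)=+1$ when $\omega(\gamma)\le p\big(\sum_{s}\mathbf x(s\gamma)\big)$ and $\mathbf y(\gamma)=-1$ otherwise. If not, let $\mathbf y(\gamma)=\mathbf x(\gamma)$. Let $\nu_0$ be the law of $(\mathbf x,\mathbf y)$.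

\begin{lemma}\label{lem:joining}
$\nu_0\in J(\mu_\beta)$.
\end{lemma}

\begin{proof}
The rule commutes with right multiplication and the law of $(\mathbf x,\xi,\omega)$ is shift-invariant, so $\nu_0$ is shift-invariant. Condition on $\xi$; then $\mathbf x$ still has law $\mu_\beta$, and the updated set $I$ is fixed and contains no two neighbors. For finite $D\subset I$, each edge meeting $D$ joins $D$ to $\Gamma\setminus I$. By the Gibbs property, given $\mathbf x|_{\Gamma\setminus D}$ the spins on $D$ are independent with $\mathbf x(\gamma)=+1$ having probability $p(\sum_s\mathbf x(s\gamma))$. This law depends only on $\mathbf x|_{\Gamma\setminus I}$, so it is also the conditional law given $\mathbf x|_{\Gamma\setminus I}$. As $D$ is arbitrary, $\mathbf x|_I$ and $\mathbf y|_I$ have the same conditional law given $\mathbf x|_{\Gamma\setminus I}=\mathbf y|_{\Gamma\setminus I}$. Hence $\mathbf y\sim\mu_\beta$.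
\end{proof}

We recall McDiarmid's inequality: if $X$ is a function of $n$ independent random variables and changes by at most $d$ when one of them is changed, then $\mathbb P(|X-\mathbb EX|\ge y)\le2\exp(-2y^2/(nd^2))$.

\begin{proof}[Proof of Theorem~\ref{thm:diag}]
Let $c_1=2^{-(2r+2)}h(p(2r))$, which is positive because $\beta<\infty$. We show that $\mathrm f(\nu_0)\ge\mathrm f(\mu_\beta)+c_1/2$. Since the diagonal joining has invariant $\mathrm f(\mu_\beta)$, which is finite, this proves the theorem.

\emph{Setup.} By \eqref{eq:bowen} it suffices to prove $\limsup\frac1n\log\mathbb E_nZ(U)\ge\mathrm f(\mu_\beta)+c_1/2$ for $U$ in a base of neighborhoods of $\nu_0$. So let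
\[
U=\Big\{\nu:\Big|\int g_j\,d\nu-\int g_j\,d\nu_0\Big|<\alpha,\ j\le k\Big\},
\]
where $0<\alpha\le1$ and the $g_j$ are real, bounded by $1$ in absolute value, and depend only on coordinates in $B_R$. For every $\mathbf x\in\{\pm1\}^\Gamma$ let $\bar g_j(\mathbf x)$ be the average of $g_j(\mathbf x,\mathbf y)$ over the labels. The restriction $\mathbf y|_{B_R}$ is determined by $\mathbf x$ and the labels on $B_{R+1}$, so $\bar g_j$ is local, $|\bar g_j|\le1$, and $\int\bar g_j\,d\mu_\beta=\int g_j\,d\nu_0$. Let $O\ni\mu_\beta$ be the open set of $\nu$ with $|\int\bar g_j\,d\nu-\int\bar g_j\,d\mu_\beta|<\alpha/4$ for $j\le k$. Let $\mathcal T_n$ be the event that at most $\alpha n/8$ points are $(R+1)$-bad, and call the other points \emph{good}.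

Fix $\sigma\in\mathcal T_n$ and $\mathbf x\in\Omega(\sigma,O)$. Produce a random $\mathbf Y\in\{\pm1\}^n$ by the same rule on $G_\sigma$, with independent labels $(\xi(v),\omega(v))$, $v\in[n]$, and with $\sigma(s)v$ in place of $s\gamma$. Put $X_j=\int g_j\,dP^\sigma_{(\mathbf x,\mathbf Y)}$.

\emph{The pair $(\mathbf x,\mathbf Y)$ is likely to lie in $\Omega(\sigma,U)$.} Let $v$ be good. The labels at the distinct points $\sigma(\gamma)v$, $\gamma\in B_{R+1}$, are independent, and the neighbors of $\sigma(\gamma)v$ are the points $\sigma(s\gamma)v$. So on $B_R$ the configuration $\Pi_v^\sigma\mathbf Y$ arises from $\Pi^\sigma_v\mathbf x$ by the rule on the tree, and $\mathbb E\,g_j(\Pi_v^\sigma(\mathbf x,\mathbf Y))=\bar g_j(\Pi_v^\sigma\mathbf x)$. At a bad point the two sides differ by at most $2$. Hence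
\[
\Big|\mathbb EX_j-\int g_j\,d\nu_0\Big|\le2\cdot\frac\alpha8+\Big|\int\bar g_j\,dP^\sigma_{\mathbf x}-\int\bar g_j\,d\mu_\beta\Big|<\frac\alpha2 .
\]
Changing the labels at one point changes $\mathbf Y$ at most at that point and its neighbors, $2r+1$ points in all. The value of $\mathbf Y$ at a point $u$ affects $g_j(\Pi_v^\sigma(\mathbf x,\mathbf Y))$ only for $v=\sigma(\gamma)^{-1}u$ with $\gamma\in B_R$. So $X_j$ changes by at most $d_0/n$, where $d_0=2(2r+1)|B_R|$. McDiarmid's inequality with $y=\alpha/2$ and a union bound over $j$ give
\[
\mathbb P\big((\mathbf x,\mathbf Y)\notin\Omega(\sigma,U)\big)\le\zeta_n:=2k\exp\big(-\alpha^2n/(2d_0^2)\big),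
\]
and $\zeta_n\to0$ does not depend on $\sigma$ or $\mathbf x$.

\emph{$\mathbf Y$ has linear entropy.} Given $\xi$, the values $\mathbf Y(v)$ at updated points are independent, each equal to $+1$ with a probability in $[p(-2r),p(2r)]=[1-p(2r),p(2r)]$. Since $h$ is concave and symmetric about $1/2$, each has entropy at least $h(p(2r))$. A good point has $2r$ distinct neighbors different from itself, so it is updated with probability $2^{-(2r+1)}$, and at least $n/2$ points are good. Therefore $H(\mathbf Y)\ge H(\mathbf Y\mid\xi)\ge c_1n$.

\emph{Counting extensions.} Let $N$ be the number of $\mathbf y\in\{\pm1\}^n$ with $(\mathbf x,\mathbf y)\in\Omega(\sigma,U)$; then $N\ge1$ once $\zeta_n<1$. Conditioning on whether $\mathbf Y$ is one of these gives $H(\mathbf Y)\le\log2+\log N+\zeta_nn\log2$. So $N\ge e^{c_1n/2}$ for $n\ge n_0$, with $n_0$ independent of $\sigma$ and $\mathbf x$. Summing over $\mathbf x$ and using $Z(O)\le2^n$,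
\[
\mathbb E_nZ(U)\ge e^{c_1n/2}\,\mathbb E_n\big[Z(O)\mathbf 1_{\mathcal T_n}\big]\ge e^{c_1n/2}\big(\mathbb E_nZ(O)-2^n\,\mathbb P_n(\mathcal T_n^c)\big).
\]
By \eqref{eq:bowen}, for each $\eta>0$ we have $\mathbb E_nZ(O)\ge e^{n(\mathrm f(\mu_\beta)-\eta)}$ for infinitely many $n$. By Lemma~\ref{lem:cycles} the subtracted term is at most $2^ne^{-cn\log n}$, which is less than $\frac12e^{n(\mathrm f(\mu_\beta)-\eta)}$ for large $n$ because $\mathrm f(\mu_\beta)$ is finite. Hence $\limsup\frac1n\log\mathbb E_nZ(U)\ge\mathrm f(\mu_\beta)-\eta+c_1/2$, and we let $\eta\to0$.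
\end{proof}

\section{The sharp form for the Ising model}\label{sec:sharp}

\begin{proof}[Proof of Corollary~\ref{cor:sharp}]
Let $\theta=\tanh\beta$. Part (a) is (K1) together with Theorem~\ref{thm:ising}. In (b), a maximal self-joining exists by Lemma~\ref{lem:usc}; it is not the product by Theorem~\ref{thm:ising} and not the diagonal joining by Theorem~\ref{thm:diag}. For (c), let first $q\theta^2\le1$. The product is maximal by (K1) and $\mathrm f(\mu_\beta)$ is finite by \eqref{eq:fising}, so Theorem~\ref{thm:weak} gives weak containment. Let now $q\theta^2>1$. The functions $W_R$ lie in $L_0^2(\mu_\beta)$, so Lemma~\ref{lem:sphere} and Kesten's theorem give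
\[
\|\kappa_0(a_S)\|\ge\lim_{R\to\infty}\frac{C_R}{V_R}=q\theta+\frac1\theta>2\sqrt q=\|\lambda(a_S)\|,
\]
and weak containment fails.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BordenaveCollins}
Bordenave and Collins, \emph{Eigenvalues of random lifts and polynomials of random permutation matrices}, Ann. of Math. 190 (2019).

\bibitem{Bowen}
Bowen, Groups Geom. Dyn. 4 (2010).

\bibitem{Friedman}
Friedman, \emph{A proof of Alon's second eigenvalue conjecture and related problems}, Mem. AMS 195 (2008).

\bibitem{Shriver}
Christopher Shriver, \emph{Metastability and maximal-entropy joinings of Gibbs measures on finitely-generated groups}, arXiv:2103.04467 (2021).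

\end{thebibliography}
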